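
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{definition}
\newtheorem{remark}[lemma]{Remark}

\title{Prescribed amalgamation and non-amalgamation\\ of countable transitive models of set theory}


\begin{abstract}
Two transitive models of ZFC of the same height $\alpha$ amalgamate if some transitive model of ZFC of height $\alpha$ includes both. Let $P$ and $N$ be finite sets of countable transitive models of height $\alpha$, with $P$ nonempty. We show that there is a countable transitive model of height $\alpha$ that amalgamates with every member of $P$ and with no member of $N$ if and only if no member of $N$ is a subset of a member of $P$. This answers a question from \cite{blockchains}. The model has the form $L_\alpha[r]$ for a real $r$ that is generic over every model in $P$ and that reveals the countability of $\alpha$ to any transitive model which also contains a suitable set from a member of $N$. The method extends to certain countable families, where it gives $\aleph_1$ pairwise non-amalgamable solutions.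
\end{abstract}

\section{The question and the answer}

In this paper a \emph{model} is a countable transitive model of ZFC. The \emph{height} of a transitive model $M$ is the ordinal $M\cap\mathrm{Ord}$. Two models $M,M'$ of the same height $\alpha$ \emph{amalgamate} if there is a transitive model $W$ of ZFC of height $\alpha$ with $M\cup M'\subseteq W$. Such a $W$ is automatically countable: it is the union of the sets $V_\beta^W$ for $\beta<\alpha$, and each of these is in bijection with an ordinal below the countable ordinal $\alpha$.

Thus models amalgamate when they can be widened to a common model without adding ordinals. A single model $K$ divides the models of its height into those that are compatible with it in this sense and those that are not, and it is natural to ask which finite patterns can be realized: given finite sets $P$ and $N$ of models of height $\alpha$, is there a model $K$ of height $\alpha$ that amalgamates with every $p\in P$ and with no $n\in N$?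

There is one obvious obstruction. If $n\subseteq p$ and $W\supseteq p\cup K$, then also $W\supseteq n\cup K$, so whatever amalgamates with $p$ amalgamates with $n$. Hence no $n\in N$ may be a subset of some $p\in P$. The question, posed in \cite{blockchains}, is whether this is the only obstruction when $P\neq\emptyset$. It is.

\begin{theorem}\label{thm:main}
Let $P\neq\emptyset$ and $N$ be finite sets of countable transitive models of ZFC of the same height $\alpha$, and suppose that no $n\in N$ is a subset of any $p\in P$. Then there is a countable transitive model $K$ of ZFC of height $\alpha$ that amalgamates with every $p\in P$ and with no $n\in N$.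
\end{theorem}

By the preceding paragraph the hypothesis on $N$ and $P$ is necessary as well as sufficient. The assumption $P\neq\emptyset$ cannot be dropped: every $K$ of height $\alpha$ includes $L_\alpha$, and so amalgamates with $L_\alpha$. If $P=\emptyset$ and $L_\alpha\in N$, there is therefore no solution, although the hypothesis on $N$ and $P$ holds vacuously.

\paragraph{Why one may expect a positive answer.}
If $N=\emptyset$, then $K=L_\alpha$ works. If $P=\{p\}$ and $p$ amalgamates with no $n\in N$, then $K=p$ works. The first real difficulty is an $n$ that is close to $p$, for example a generic extension $n=p[c]$ by a Cohen real $c$. Here $K$ has to be compatible with $p$, but not with this mild extension of $p$.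

What makes such a $K$ possible is that $\alpha$ is countable. Since $\alpha$ is also infinite, there is $z\in 2^\omega$ coding a well-order of $\omega$ of order type $\alpha$. No transitive model of ZFC of height $\alpha$ contains $z$, for otherwise it would contain the order type $\alpha$ of the coded well-order. So $z$ is a forbidden secret, and two models of height $\alpha$ fail to amalgamate as soon as $z$ can be computed from an element of the one together with an element of the other. We shall divide the secret. Fix a real $a\in n$ that is missing from $p$. We build a real $r$ that looks generic to $p$, and hence can be added to $p$ without adding ordinals, but from which anyone who holds $a$ can read off $z$. Then $K=L_\alpha[r]$ amalgamates with $p$ and not with $n$.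

In the example $n=p[c]$, both $K$ and $n$ amalgamate with $p$, but they do not amalgamate with each other. Such pairs may also occur inside the set $P$ of Theorem~\ref{thm:main}. Then no single model of height $\alpha$ includes all members of $P$, so $r$ must be made generic over each of them separately.

Section~\ref{sec:small} carries this out for one $p$ and one missing real $a$. Section~\ref{sec:coding} treats many models and many reals, Section~\ref{sec:reals} reduces arbitrary missing elements to missing reals, and Section~\ref{sec:proof} proves Theorem~\ref{thm:main}. Section~\ref{sec:countable} contains a stronger theorem for certain countable families.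

\paragraph{Conventions and standard facts.}
We say that $W$ \emph{includes} $M$ if $M\subseteq W$, and that it \emph{contains} $x$ if $x\in W$. A \emph{real} is an element of $2^\omega$ or a subset of $\omega$, identified with its characteristic function. Smaller forcing conditions are stronger. We fix recursive bijections $\langle\cdot,\cdot\rangle:\omega\times\omega\to\omega$ and $\#:2^{<\omega}\to\omega$. The following facts are used freely.

\begin{enumerate}
\item[(A)] \emph{Collapse.} If $W$ is a transitive model of ZFC and $E\in W$ is a well-founded extensional relation on a set of $W$, then the Mostowski collapse of $E$ belongs to $W$. Well-foundedness is absolute between $W$ and the universe. This justifies what was said about $z$: if $z\in W$, then $W$ contains the coded well-order and its order type $\alpha$, so $W$ does not have height $\alpha$.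
\item[(B)] \emph{Forcing.} Let $M$ be a model and $Q\in M$ a poset. A filter $G\subseteq Q$ is \emph{generic over $M$} if it meets every dense $D\subseteq Q$ with $D\in M$. Then $M[G]$ is a model of the same height as $M$, and it is included in every transitive model of ZFC that includes $M\cup\{G\}$. Each element of $M[G]$ is the value $\tau^G$ of a name $\tau\in M$. What conditions force is definable in $M$, and what a condition in $G$ forces is true in $M[G]$.
\item[(C)] \emph{Relative constructibility.} If $C$ is a set of ordinals and $C\in W$ for a transitive model $W$ of ZFC of height $\alpha$, then $L[C]^W=L_\alpha[C]$ is a transitive model of ZFC of height $\alpha$ containing $C$. It depends only on $C$ and $\alpha$, not on $W$.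
\end{enumerate}

\section{The smallest case: one model, one missing real}\label{sec:small}

Let $p$ and $n$ be models of height $\alpha$ and let $a\in 2^\omega$ be a real with $a\in n\setminus p$. Fix $z$ as above. We construct $K$ for $P=\{p\}$ and $N=\{n\}$.

\paragraph{The code.}
For $s\in 2^{<\omega}$ and $x\in2^\omega$, say that $s$ \emph{lies on} $x$ if $s$ is an initial segment of $x$. Let $F\subseteq2^{<\omega}$. If infinitely many elements of $F$ lie on $x$, let $m_0<m_1<\cdots$ enumerate $\{m:x{\upharpoonright}m\in F\}$ and define the \emph{parity sequence} $\pi(F,x)\in2^\omega$ by
\[
\pi(F,x)(k)\equiv m_k \pmod 2 .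
\]
If $\pi(F,x)$ is defined, it belongs to every transitive model of ZFC that contains $F$ and $x$. So it suffices to find a set $F$ that belongs to some generic extension $p[G]$ and satisfies $\pi(F,a)=z$. Indeed, let $K=L_\alpha[F]$, where $F$ is regarded as the set of ordinals $\{\#s:s\in F\}$. By (C), $K=L[F]^{p[G]}$ is a model of height $\alpha$, and $p[G]\supseteq p\cup K$. A transitive model $W\supseteq n\cup K$ of ZFC contains $a$ and $F$, hence $z$, so it does not have height $\alpha$.

\paragraph{The forcing.}
We build $F$ from finite approximations. At stage $t$ we first meet a dense set $D_t$ from $p$, and then put into $F$ one long string $a{\upharpoonright}m$ with $m\equiv z(t)\pmod 2$. The danger is that meeting $D_t$ might put further strings lying on $a$ into $F$ and so garble the message. With Cohen conditions (finite partial functions from $2^{<\omega}$ to $2$) such further strings are unavoidable: it is dense to put \emph{all} strings of some large length into $F$, among them one that lies on $a$. We need conditions that can also promise to leave a whole branch alone.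

For a model $M$ let $Q_M\in M$ be the set of pairs $(F,X)$ with $F\subseteq2^{<\omega}$ finite and $X\subseteq2^\omega\cap M$ finite, ordered by
\[
(F',X')\le(F,X)\iff F\subseteq F',\ X\subseteq X',\text{ and no }s\in F'\setminus F\text{ lies on an element of }X .
\]
This is transitive: if $(F'',X'')\le(F',X')\le(F,X)$, then $F''\setminus F=(F''\setminus F')\cup(F'\setminus F)$ and $X\subseteq X'$, so no string in this set lies on an element of $X$. It is a forcing in the style of Kumabe and Slaman: $F$ is a finite part of the generic set, and $X$ is a finite list of branches on which no further strings will be put.

The difficulty is that the branch $a$ we want to protect is not in $p$, so we are not allowed to list it. The next lemma says that, for one dense set at a time, we may act as if it were listed. The idea is compactness. If every extension of $(F,X)$ in $D$ had to put a new string on a branch $b$, then K\"onig's lemma in $M$ would produce a branch $y\in M$ on which new strings are just as unavoidable; but $y$ can be listed, so they are avoidable after all. In this section we need the lemma for a single branch. With several models we shall have to protect several branches simultaneously. Treating them one after the other would not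 suffice, since an extension that avoids $b_1$ may hit $b_2$; so we argue with tuples of branches from the start.

\begin{lemma}\label{lem:many}
Let $M$ be a model, let $(F,X)\in Q_M$, let $D\in M$ be dense in $Q_M$, and let $B\subseteq2^\omega$ be finite; its elements need not be in $M$. Then there is $(F',X')\in D$ with $(F',X')\le(F,X)$ such that no $s\in F'\setminus F$ lies on an element of $B$.
\end{lemma}

\begin{proof}
If $B=\emptyset$, this is density. Let $B=\{b_1,\dots,b_l\}$ with $l\ge1$, and let
\[
\mathcal F=\{F':(F',X')\in D\text{ and }(F',X')\le(F,X)\text{ for some }X'\}\in M .
\]
For $k<\omega$, call a tuple $(u_1,\dots,u_l)\in(2^k)^l$ \emph{bad} if every $F'\in\mathcal F$ all of whose elements have length at most $k$ has an element $s\in F'\setminus F$ that is an initial segment of some $u_i$. Let $T\in M$ be the set of bad tuples for all $k$, ordered by coordinatewise extension.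

The set $T$ is closed under restriction. Indeed, let $(u_1,\dots,u_l)\in T$ with $u_i\in2^k$, let $k'<k$, and let $F'\in\mathcal F$ have only elements of length at most $k'$. Some $s\in F'\setminus F$ is an initial segment of some $u_i$, and since $s$ has length at most $k'$, it is an initial segment of $u_i{\upharpoonright}k'$. Hence $T$ is a tree with finite levels.

Suppose the lemma fails. Then for every $F'\in\mathcal F$ some $s\in F'\setminus F$ lies on some $b_i$, and if all elements of $F'$ have length at most $k$, this $s$ is an initial segment of $b_i{\upharpoonright}k$. Hence $(b_1{\upharpoonright}k,\dots,b_l{\upharpoonright}k)\in T$ for every $k$, and $T$ is infinite. By K\"onig's lemma in $M$ there are $y_1,\dots,y_l\in2^\omega\cap M$ with $(y_1{\upharpoonright}k,\dots,y_l{\upharpoonright}k)\in T$ for all $k$. Since the $y_i$ are in $M$, we may list them: $(F,X\cup\{y_1,\dots,y_l\})$ is a condition and has an extension $(F',X')\in D$. It also extends $(F,X)$, so $F'\in\mathcal F$, and no $s\in F'\setminus F$ lies on any $y_i$. But if $k$ bounds the lengths of the elements of $F'$, then the badness of $(y_1{\upharpoonright}k,\dots,y_l{\upharpoonright}k)$ gives $s\in F'\setminus F$ lying on some $y_i$, a contradiction.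
\end{proof}

\paragraph{The construction.}
Let $D_0,D_1,\dots$ enumerate the dense subsets of $Q_p$ in $p$, and let $(F_0,X_0)=(\emptyset,\emptyset)$. Given $(F_t,X_t)$, take $(F',X')\in D_t$ below it as in Lemma~\ref{lem:many} with $B=\{a\}$. Since $X'\subseteq p$ and $a\notin p$, the real $a$ differs from each of the finitely many elements of $X'$. So we can choose $m$ larger than the lengths of all elements of $F'$, with $m\equiv z(t)\pmod2$, such that $a{\upharpoonright}m$ lies on no element of $X'$. Put $F_{t+1}=F'\cup\{a{\upharpoonright}m\}$ and $X_{t+1}=X'$. Then $(F_{t+1},X_{t+1})\le(F',X')$, so the conditions $(F_t,X_t)$ generate a filter $G$ that is generic over $p$. The union of its first coordinates is $F=\bigcup_tF_t\in p[G]$. Stage $t$ adds exactly one string lying on $a$; it is longer than all earlier strings and its length has the parity of $z(t)$. Hence $\pi(F,a)=z$, and the smallest case is proved.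

The hypothesis $a\notin p$ was used to insert the coding strings without breaking promises. It is indispensable: if $a\in p$, the set of $(F,X)$ with $a\in X$ is dense, so only finitely many strings of the generic set lie on $a$.

\paragraph{What is missing in general.}
(1) With several $p\in P$, one set $F$ must be generic over all of them, and then strings added for one model must respect the promises made for the others. (2) With several $n\in N$, several reals $a$ must decode the same $F$ without disturbing each other. (3) A model $n\not\subseteq p$ need not contain a real outside $p$, only some set outside $p$; and with several $p$, different sets may witness $n\not\subseteq p$. The first two points are treated in the next section, the third in Section~\ref{sec:reals}.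

\section{Coding over many models at once}\label{sec:coding}

We now run the construction for countably many models and countably many reals. When we meet a dense set for one model, Lemma~\ref{lem:many} lets us protect the branches promised to all other models together with the reals used for coding, as long as there are only finitely many of them at each stage. For this reason the reals $a_j$ enter one at a time: $a_j$ is protected and used for coding only from stage $j$ on. This allows infinitely many of them, at the price of finitely many meaningless letters at the start of each parity sequence.

\begin{lemma}\label{lem:coding}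
Let $(M_i)_{i\in I}$ be a nonempty countable family of models, let $J$ be an initial segment of $\omega$, possibly empty or all of $\omega$, let $(a_j)_{j\in J}$ be distinct elements of $2^\omega$, none of them in $\bigcup_{i\in I}M_i$, and let $z\in2^\omega$. Then there is $F\subseteq2^{<\omega}$ such that
\begin{enumerate}
\item for each $i\in I$ there is a $Q_{M_i}$-generic filter $G_i$ over $M_i$ with $F=\bigcup\{F':(F',X')\in G_i\}$, so that $F\in M_i[G_i]$;
\item for each $j\in J$ the parity sequence $\pi(F,a_j)$ is defined, and there is $e_j<\omega$ with $\pi(F,a_j)(e_j+k)=z(k)$ for all $k$.
\end{enumerate}
\end{lemma}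

\begin{proof}
Let $(i_t,D_t)_{t<\omega}$ enumerate all pairs $(i,D)$ with $i\in I$ and $D\in M_i$ dense in $Q_{M_i}$. There are such pairs because $I\neq\emptyset$, and only countably many because $I$ and all $M_i$ are countable. We construct finite sets $F_t\subseteq2^{<\omega}$, common to all models, and for each $i$ a finite set $X^i_t\subseteq2^\omega\cap M_i$ of promises for $M_i$. For each $t$ only finitely many $X^i_t$ will be nonempty. Start with $F_0=\emptyset$ and $X^i_0=\emptyset$ for all $i$.

\emph{Stage $t$, step 1: genericity.} Apply Lemma~\ref{lem:many} to $M_{i_t}$, the condition $(F_t,X^{i_t}_t)$, the dense set $D_t$, and the finite set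
\[
B=\Bigl(\bigcup_{i\in I}X^i_t\Bigr)\cup\{a_j:j\in J,\ j\le t\}.
\]
This gives $(F',X')\in D_t$. Set $X^{i_t}_{t+1}=X'$ and $X^i_{t+1}=X^i_t$ for $i\ne i_t$.

\emph{Stage $t$, step 2: coding.} For each $j\in J$ with $j\le t$, in increasing order, choose $m$ such that
\begin{itemize}
\item $m$ exceeds the length of every element of $F'$ and of every string already added in this step, and $m\equiv z(t-j)\pmod2$;
\item $a_j{\upharpoonright}m$ lies on no element of $\bigcup_iX^i_{t+1}$ and on no $a_{j'}$ with $j'\in J$, $j'\le t$, $j'\ne j$.
\end{itemize}
This is possible: $\bigcup_iX^i_{t+1}$ is a finite subset of $\bigcup_iM_i$, which does not contain $a_j$, and the $a_{j'}$ are distinct from $a_j$. Put $s^t_j=a_j{\upharpoonright}m$. Finally let $F_{t+1}=F'\cup\{s^t_j:j\in J,\ j\le t\}$.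

\emph{Genericity of $F=\bigcup_tF_t$.} A string in $F_{t+1}\setminus F_t$ lies on no element of any $X^i_t$: for strings from step 1 because $X^i_t\subseteq B$, for strings from step 2 because $X^i_t\subseteq X^i_{t+1}$. Hence $(F_{t+1},X^i_{t+1})\le(F_t,X^i_t)$ in $Q_{M_i}$ for every $i\in I$. Moreover, the strings $s^t_j$ lie on no element of $X'$, so $(F_{t+1},X^{i_t}_{t+1})\le(F',X')\in D_t$. Therefore
\[
G_i=\{q\in Q_{M_i}:(F_t,X^i_t)\le q\text{ for some }t\}
\]
is a filter that meets every dense $D\in M_i$. It contains all $(F_t,X^i_t)$, and if $(F_t,X^i_t)\le(F',X')$, then $F'\subseteq F_t$. So $F=\bigcup\{F':(F',X')\in G_i\}$. This proves (1).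

\emph{Decoding.} Fix $j\in J$ and let $e_j=|\{m:a_j{\upharpoonright}m\in F_j\}|$. Consider a stage $t\ge j$. Step 1 adds no string lying on $a_j$, because $a_j\in B$. In step 2, the string $s^t_j$ lies on $a_j$, and by choice no $s^t_{j'}$ with $j'\ne j$ does. So exactly one string lying on $a_j$ is added, it is longer than all elements of $F_t$, and its length is congruent to $z(t-j)$ modulo $2$. If $m_0<m_1<\cdots$ enumerates $\{m:a_j{\upharpoonright}m\in F\}$, then $m_{e_j+k}=|s^{j+k}_j|\equiv z(k)\pmod2$ for all $k$, which is (2).
\end{proof}

\section{From missing sets to missing reals}\label{sec:reals}

Lemma~\ref{lem:coding} needs, for each $n\in N$, a real that is missing from all models involved. We get it in two steps: first a single set of ordinals in $n$ that is missing from all $p\in P$, then a collapse that turns this set into a real.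

\begin{lemma}\label{lem:oneset}
Let $P$ be a finite nonempty set of models and let $n$ be a model that is not a subset of any $p\in P$, all of the same height. Then $n$ has an element $A$ that is a set of ordinals and belongs to no $p\in P$.
\end{lemma}

\begin{proof}
First let $p\in P$ and pick $x\in n\setminus p$. Then $x\neq\emptyset$. By the axiom of choice in $n$ there are an ordinal $\lambda$ and a relation $E\in n$ on $\lambda$ with $(\lambda,E)\cong(\mathrm{trcl}(\{x\}),\in)$. Every element of $\mathrm{trcl}(\{x\})$ other than $x$ is an element of another member of this set, and $x$ has an element there because $x\ne\emptyset$. So the field of $E$ is all of $\lambda$, and $\lambda$ is recovered from $E$. Let $A_p\in n$ be the set of ordinals coding $E$ by G\"odel pairing. If $A_p$ were in $p$, then $p$ would contain $E$ and, by (A), its Mostowski collapse $\mathrm{trcl}(\{x\})$. Since $p$ is transitive, we would have $x\in p$. So $A_p\in n\setminus p$.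

Now write $P=\{p_0,\dots,p_{l-1}\}$ and set
\[
A=\{l\cdot\xi+i: i<l,\ \xi\in A_{p_i}\}\in n .
\]
By division with remainder, $A_{p_i}=\{\xi:l\cdot\xi+i\in A\}$. So a transitive model of ZFC containing $A$ contains every $A_{p_i}$, and hence $A\notin p_i$ for all $i<l$.
\end{proof}

Here the finiteness of $P$ is used: finitely many elements of $n$ can be combined into one, whereas an infinite sequence of elements of $n$ need not belong to $n$.

For an infinite ordinal $\kappa$ let $\mathrm{Col}(\omega,\kappa)$ be the poset of finite partial functions from $\omega$ to $\kappa$, ordered by reverse inclusion. It is the same set in every transitive model of ZFC of height above $\kappa$. We identify a generic filter with its union $g:\omega\to\kappa$, which is total and onto by genericity. Given such a $g$, a set $A\subseteq\kappa$ is represented by the real $\{m:g(m)\in A\}$. But some care is needed. Since $g$ is built outside the models, it could encode $A$ itself, and then $A\in p[g]$ although $A\notin p$. The next lemma avoids this.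

\begin{lemma}\label{lem:collapse}
Let $P$ be a countable nonempty set of models of height $\alpha$, let $\omega\le\kappa<\alpha$, and let $\mathcal A$ be a countable set of subsets of $\kappa$, none of which belongs to $\bigcup P$. Then there is $g:\omega\to\kappa$, onto, that is $\mathrm{Col}(\omega,\kappa)$-generic over every $p\in P$ and satisfies $A\notin p[g]$ for all $p\in P$ and $A\in\mathcal A$.
\end{lemma}

\begin{proof}
There are countably many requirements: for each $p\in P$, meet every dense subset of $\mathrm{Col}(\omega,\kappa)$ in $p$, and ensure $\tau^g\neq A$ for every name $\tau\in p$ and every $A\in\mathcal A$. We meet them one by one along a descending sequence of conditions. For requirements of the first kind this is possible by density. So fix $p$, $\tau$, $A$ and a condition $q$. We claim that there are $q'\le q$ and $\xi<\kappa$ such that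
\[
\text{either }q'\Vdash_p\check\xi\in\tau\text{ and }\xi\notin A,\qquad\text{or }q'\Vdash_p\check\xi\notin\tau\text{ and }\xi\in A .
\]
If $q'$ is put into the generic filter, then $\tau^g$ and $A$ differ at $\xi$, as required. Suppose the claim fails. For $\xi\in A$ no $q'\le q$ forces $\check\xi\notin\tau$, so $q\Vdash_p\check\xi\in\tau$. For $\xi\in\kappa\setminus A$ no $q'\le q$ forces $\check\xi\in\tau$, so in particular $q\not\Vdash_p\check\xi\in\tau$. Hence $A=\{\xi<\kappa:q\Vdash_p\check\xi\in\tau\}$, which is in $p$ by definability of forcing. This contradicts $A\notin\bigcup P$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}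

We combine the two previous sections in a form that will serve for both theorems.

\begin{proposition}\label{prop:core}
Let $P$ be a countable nonempty set of models of height $\alpha$, let $\omega\le\kappa<\alpha$, and let $\mathcal A$ be a countable set of subsets of $\kappa$, none of which belongs to $\bigcup P$. Then there are $g:\omega\to\kappa$, onto, a set $F\subseteq2^{<\omega}$, and filters $G_p$ $(p\in P)$ such that
\begin{enumerate}
\item for every $p\in P$, $g$ is $\mathrm{Col}(\omega,\kappa)$-generic over $p$, $G_p$ is $Q_{p[g]}$-generic over $p[g]$, and $F=\bigcup\{F':(F',X')\in G_p\}$;
\item no transitive model of ZFC of height $\alpha$ contains $g$, $F$ and a member of $\mathcal A$.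
\end{enumerate}
If all members of $\mathcal A$ are subsets of $\omega$, then $g$ can be omitted: there are $F$ and $G_p$ such that each $G_p$ is $Q_p$-generic over $p$ with $F=\bigcup\{F':(F',X')\in G_p\}$, and no transitive model of ZFC of height $\alpha$ contains $F$ and a member of $\mathcal A$.
\end{proposition}

\begin{proof}
Take $g$ from Lemma~\ref{lem:collapse}. For $A\in\mathcal A$ let $a_A\in2^\omega$ be the characteristic function of $\{m:g(m)\in A\}$. Since $g$ is onto $\kappa$, we have $A=\{g(m):a_A(m)=1\}$. So distinct $A$ give distinct $a_A$, and $a_A\notin p[g]$ for all $p\in P$, because $A\notin p[g]$. Since $\alpha$ is countable and infinite, we may choose $z\in2^\omega$ coding a well-order of $\omega$ of type $\alpha$. Apply Lemma~\ref{lem:coding} to the family of models $p[g]$ $(p\in P)$, the reals $a_A$ $(A\in\mathcal A)$ listed without repetition along an initial segment of $\omega$, and $z$. This gives $F$ and the filters $G_p$, and (1) holds.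

Suppose a transitive model $W$ of ZFC contains $g$, $F$ and some $A\in\mathcal A$. Then $a_A\in W$, so $\pi(F,a_A)\in W$. By Lemma~\ref{lem:coding}(2), $z$ is obtained from $\pi(F,a_A)$ by deleting finitely many letters at the beginning, so $z\in W$. By (A), $\alpha\in W$, and $W$ does not have height $\alpha$.

If all members of $\mathcal A$ are subsets of $\omega$, apply Lemma~\ref{lem:coding} directly to the models $p\in P$ and the characteristic functions of the $A\in\mathcal A$, and argue in the same way with the characteristic function of $A$ in place of $a_A$.
\end{proof}

Given $g$ and $F$ as in the first part of Proposition~\ref{prop:core}, define the real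
\begin{equation}\label{eq:r}
r=\{2\cdot\#s:s\in F\}\cup\{2\langle m,k\rangle+1:g(m)<g(k)\}\subseteq\omega .
\end{equation}
\emph{A transitive model $W$ of ZFC contains $r$ if and only if it contains $g$ and $F$.} Only the recovery of $g$ from $r$ needs an argument. The relation $m\prec k\iff g(m)<g(k)$ is well-founded and belongs to $W$ if $r$ does. Since $g$ is onto the ordinal $\kappa$,
\[
g(k)=\sup\{\beta+1:\beta<g(k)\}=\sup\{g(m)+1:m\prec k\}
\]
for all $k$. So $g$ is the rank function of $\prec$, which $W$ computes by recursion.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For each $n\in N$ let $A_n\in n$ be a set of ordinals with $A_n\notin\bigcup P$, by Lemma~\ref{lem:oneset}. Each $A_n$ is bounded below $\alpha$. Since $N$ is finite, there is $\kappa$ with $\omega\le\kappa<\alpha$ and $A_n\subseteq\kappa$ for all $n\in N$. Apply Proposition~\ref{prop:core} with $\mathcal A=\{A_n:n\in N\}$, let $r$ be as in \eqref{eq:r}, and put $K=L_\alpha[r]$.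

\emph{$K$ amalgamates with each $p\in P$.} The generic extension $W_p=p[g][G_p]$ is a model of height $\alpha$ that includes $p$ and contains $g$ and $F$, hence $r$. By (C), $K=L[r]^{W_p}$ is a transitive model of ZFC of height $\alpha$. It is countable because $W_p$ is, and $p\cup K\subseteq W_p$.

\emph{$K$ amalgamates with no $n\in N$.} If $W\supseteq n\cup K$ is a transitive model of ZFC, then $W$ contains $A_n$ and $r$, hence $g$ and $F$. By Proposition~\ref{prop:core}(2), $W$ does not have height $\alpha$.
\end{proof}

The hypothesis that no $n$ is included in any $p$ was used only to obtain the sets $A_n$. The finiteness of $P$ and $N$ entered only in Lemma~\ref{lem:oneset} and in the choice of a common $\kappa$.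

\section{Countable families and many solutions}\label{sec:countable}

The last observation suggests what to assume of infinite families. For countable sets $P\neq\emptyset$ and $N$ of models of height $\alpha$, consider the condition
\begin{itemize}
\item[$(*)$] there is $\kappa$ with $\omega\le\kappa<\alpha$ such that each $n\in N$ has an element $A_n\subseteq\kappa$ with $A_n\notin\bigcup P$.
\end{itemize}
For finite $P$ and $N$ it is equivalent to the hypothesis of Theorem~\ref{thm:main}: if $(*)$ holds, then $A_n\in n\setminus p$ and so $n\not\subseteq p$ for all $n\in N$ and $p\in P$; the converse was shown in the proof of Theorem~\ref{thm:main}.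

If $M$ is a transitive model of ZFC and $r$ is a set, we write $M[r]$ for the least transitive model of ZFC that includes $M\cup\{r\}$, if it exists. For generic filters this agrees with the usual notation by (B). Recall that a poset is \emph{$\sigma$-centered} if it is a union of countably many pieces such that any finitely many conditions from the same piece have a common extension.

\begin{theorem}\label{thm:countable}
Let $P\ne\emptyset$ and $N$ be countable sets of countable transitive models of ZFC of height $\alpha$ satisfying $(*)$. Let $U$ be any transitive model of ZFC of height $\alpha$ with $U\subseteq\bigcap P$, for example $U=L_\alpha$. Then there are countable transitive models $K_\xi$ $(\xi<\omega_1)$ of ZFC of height $\alpha$ such that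
\begin{enumerate}
\item each $K_\xi=U[r_\xi]$ is a set-forcing extension of $U$ by a real $r_\xi$, and for every $p\in P$, $p[r_\xi]$ is a set-forcing extension of $p$ that amalgamates $K_\xi$ and $p$;
\item $K_\xi$ amalgamates with no $n\in N$;
\item $K_\xi$ and $K_\eta$ do not amalgamate for $\xi\ne\eta$.
\end{enumerate}
If all $A_n$ are subsets of $\omega$, then all $K_\xi$ can moreover be taken to be $\sigma$-centered forcing extensions of $U$, and hence to have the same cardinals as $U$.
\end{theorem}

Two new facts about $Q_M$ are needed. To see that $p[r_\xi]$ is a forcing extension of $p$, we must recover the generic filter from $F$. To repeat the construction $\omega_1$ times, each real $r_\xi$ must be missing from all $p\in P$, so that it can play the role of a set $A_n$ for the model $K_\xi$.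

\begin{lemma}\label{lem:F}
Let $M$ be a model, let $G$ be $Q_M$-generic over $M$, and let $F=\bigcup\{F':(F',X')\in G\}$. Then
\[
G=H:=\{(F',X')\in Q_M:F'\subseteq F\text{ and no }s\in F\setminus F'\text{ lies on an element of }X'\}.
\]
Consequently $M[G]=M[F]$. Moreover, $F\notin M$.
\end{lemma}

\begin{proof}
\emph{$G\subseteq H$.} Let $(F',X')\in G$. Then $F'\subseteq F$. Let $s\in F\setminus F'$. Then $s\in F''$ for some $(F'',X'')\in G$. A common extension of $(F',X')$ and $(F'',X'')$ in $G$ has $s$ in its first coordinate, and since it extends $(F',X')$, $s$ lies on no element of $X'$.

\emph{Any two elements of $H$ are compatible.} If $(F',X'),(F'',X'')\in H$, consider $(F'\cup F'',X'\cup X'')$. The strings it adds to $F'$ are in $F\setminus F'$, so they lie on no element of $X'$, and the strings it adds to $F''$ are in $F\setminus F''$, so they lie on no element of $X''$. Thus it is a common extension.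

\emph{$H\subseteq G$.} Let $q\in H$. The set of conditions that are below $q$ or incompatible with $q$ is dense and belongs to $M$, so $G$ contains such a condition $d$. Both $d$ and $q$ are in $H$, so they are compatible, and therefore $d\le q$. Since $G$ is a filter, $q\in G$.

Any transitive model of ZFC including $M\cup\{F\}$ contains $Q_M$ and $F$, hence $H=G$, hence it includes $M[G]$. As $F\in M[G]$, we get $M[G]=M[F]$.

\emph{$F\notin M$.} Let $F^*\in M$ with $F^*\subseteq2^{<\omega}$. Let $D\in M$ be the set of conditions $(F',X')$ such that either $F'\not\subseteq F^*$, or some $s\in F^*\setminus F'$ lies on an element of $X'$. If $G$ contains a condition in $D$, then $F\ne F^*$: in the first case because $F'\subseteq F$, in the second because $(F',X')\in H$ and so $s\notin F$. It remains to show that $D$ is dense. Given $(F',X')\in Q_M$, pick $s$ longer than all elements of $F'$ and lying on no element of $X'$. Such an $s$ exists, since at most $|X'|$ of the $2^k$ strings of length $k$ lie on an element of $X'$. If $s\notin F^*$, then $(F'\cup\{s\},X')\le(F',X')$ is in $D$. If $s\in F^*$, choose $x\in2^\omega\cap M$ extending $s$; then $(F',X'\cup\{x\})\le(F',X')$ is in $D$, since $s\notin F'$.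
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:countable}]
The model $U$ is countable, being a subset of a member of $P$, and $\bigcup(P\cup\{U\})=\bigcup P$. So $(*)$ still holds for $P\cup\{U\}$ and $N$ with the same $\kappa$ and $A_n$, and we may assume $U\in P$.

We construct $r_\xi$ by recursion on $\xi<\omega_1$, maintaining $r_\xi\subseteq\omega$ and $r_\xi\notin\bigcup P$. Suppose $r_\eta$ is given for $\eta<\xi$. Then
\[
\mathcal A_\xi=\{A_n:n\in N\}\cup\{r_\eta:\eta<\xi\}
\]
is a countable set of subsets of $\kappa$, none of which belongs to $\bigcup P$. Let $g$, $F$, $G_p$ be given by Proposition~\ref{prop:core} for $P$, $\kappa$, $\mathcal A_\xi$, and let $r_\xi$ be the real $r$ from \eqref{eq:r}. By Lemma~\ref{lem:F} applied to $M=p[g]$, $F\notin p[g]\supseteq p$ for each $p\in P$. Since $F$ is computed from $r_\xi$, also $r_\xi\notin p$, and the recursion continues.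

(1) Let $p\in P$. The model $p[g][G_p]$ includes $p\cup\{r_\xi\}$. Conversely, a transitive model of ZFC including $p\cup\{r_\xi\}$ contains $g$ and $F$, hence includes $p[g]$, and by Lemma~\ref{lem:F} it includes $p[g][F]=p[g][G_p]$. So $p[r_\xi]=p[g][G_p]$. As a two-step iteration this is a set-forcing extension of $p$; in particular it is a model of height $\alpha$. For $p=U$ we obtain that $K_\xi:=U[r_\xi]$ is a set-forcing extension of $U$. For arbitrary $p\in P$, $p[r_\xi]$ includes $U\cup\{r_\xi\}$, and so it includes $K_\xi$ by minimality. Thus $p\cup K_\xi\subseteq p[r_\xi]$.

(2), (3) A transitive model of ZFC including $n\cup K_\xi$ with $n\in N$ contains $A_n\in\mathcal A_\xi$ and $r_\xi$, hence $g$ and $F$. One including $K_\eta\cup K_\xi$ with $\eta<\xi$ contains $r_\eta\in\mathcal A_\xi$ and $r_\xi$, hence $g$ and $F$. By Proposition~\ref{prop:core}(2), neither has height $\alpha$.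

Now suppose all $A_n\subseteq\omega$. Then all members of $\mathcal A_\xi$ are subsets of $\omega$, and we use the second part of Proposition~\ref{prop:core} instead, with $r_\xi=\{\#s:s\in F\}$. Lemma~\ref{lem:F} with $M=p$ gives $r_\xi\notin p$ and $p[r_\xi]=p[F]=p[G_p]$ for every $p\in P$, and the arguments for (1)--(3) apply without $g$. Here $K_\xi=U[G_U]$ is a $Q_U$-extension of $U$. In $U$, finitely many conditions $(F',X_1),\dots,(F',X_m)$ with the same first coordinate have the common extension $(F',X_1\cup\dots\cup X_m)$, and there are only countably many first coordinates. So $Q_U$ is $\sigma$-centered in $U$. Two members of an antichain cannot lie in the same piece, so $Q_U$ has the countable chain condition in $U$ and preserves cardinals.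
\end{proof}

\begin{remark}
We make no claim about infinite families for which $(*)$ fails.
\end{remark}

\begin{thebibliography}{1}
\bibitem{blockchains}
Miha E. Habi\v{c}, Joel David Hamkins, Lukas Daniel Klausner, Jonathan Verner, and Kameryn J. Williams,
\emph{Set-Theoretic Blockchains},
arXiv:1808.01509 (2018).
\end{thebibliography}

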